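# Persistence of the extended plus closure in mixed characteristic

## 1. Pushing a witness through $R^+\to S^+$

Fix a prime $p$. A *complete local domain of mixed characteristic $p$* is a complete Noetherian local domain of characteristic $0$ whose residue field has characteristic $p$. For such an $R$, the absolute integral closure $R^+$ is the integral closure of $R$ in an algebraic closure of $\operatorname{Frac}R$. Every monic polynomial over $R^+$ is a product of linear factors over $R^+$, and $R^+$ is integrally closed in its fraction field, which is algebraically closed. If $R\subseteq R'\subseteq R^+$ with $R'$ finite over $R$, then $R'^+=R^+$.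

For $0\neq c\in R$ and $\varepsilon=a/b$ with $a,b$ positive integers, $c^\varepsilon$ denotes an element of $R^+$ whose $b$-th power is $c^a$. Write $x\sim y$ if $x$ is a unit of $R^+$ times $y$. If $x,y\ne0$ in $R^+$ have equal $b$-th powers, then $x/y$ is a root of unity, so $x\sim y$. Taking suitable powers, we see that $c^\varepsilon$ is well defined up to $\sim$, and that
$$c^{\varepsilon+\varepsilon'}\sim c^{\varepsilon}c^{\varepsilon'},\qquad (cc')^{\varepsilon}\sim c^{\varepsilon}c'^{\varepsilon}.\tag{1}$$

For a ring map $R\to T$ and finitely generated $R$-modules $N\subseteq M$, write $N_T=\operatorname{Im}(T\otimes_RN\to T\otimes_RM)$.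

**Definition (extended plus closure, introduced by Heitmann).** An element $u\in M$ lies in $N^{\mathsf{epf}}_M$ if there is a nonzero $c\in R$, which we call a *witness*, such that
$$c^\varepsilon\otimes u\in N_{R^+}+p^n(R^+\otimes_RM)\qquad\text{for all }n\in\mathbb N,\ \varepsilon\in\mathbb Q^+ .\tag{2}$$

By right exactness, (2) says that $c^\varepsilon\otimes u=0$ in $R^+\otimes_R\big(M/(N+p^nM)\big)$. The set $N_M^{\mathsf{epf}}$ is a submodule: if $c,c'$ witness $u,u'$, then by (1) $cc'$ witnesses every combination $ru+r'u'$. For an ideal $I$ the condition reads $c^\varepsilon u\in(I,p^n)R^+$.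

For example, let $R=\mathbb Z_p[[x]][z]/(z^2-p^2x)$. This is a domain, since $x$ is not a square in $\operatorname{Frac}\mathbb Z_p[[x]]$, and it is free over $\mathbb Z_p[[x]]$ on $1,z$. So $z\notin pR$. But $z=\pm p\sqrt x\in pR^+$, so $z\in(pR)^{\mathsf{epf}}$ with witness $1$.

The question, posed by Zhan Jiang in "Closure operations in complete local rings of mixed characteristic", arXiv:2010.12564 (2020), is whether this closure passes along ring maps. If $R\to S$ is a local map of complete local domains of mixed characteristic $p$, and $u\in N_M^{\mathsf{epf}}$, must $1\otimes u$ lie in $(N_S)^{\mathsf{epf}}_{S\otimes_RM}$? This property is called *persistence*.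

The first guess is yes, because $R^+$ is functorial: map (2) to $S^+$. Here is the functoriality.

**Lemma 1.** (a) An injective ring map $R\hookrightarrow S$ of domains extends to a ring map $R^+\to S^+$. (b) Let $P\subset R$ be a prime and $P_+\subset R^+$ a prime over $P$. Then $R^+/P_+$ is an absolute integral closure of $R/P$.

*Proof.* (a) Embed an algebraic closure of $\operatorname{Frac}R$ into one of $\operatorname{Frac}S$. Elements integral over $R$ go to elements integral over $S$. (b) The domain $R^+/P_+$ is integral over $R/P$, and monic polynomials over it split into linear factors, because they lift to monic polynomials over $R^+$. Clearing denominators by scaling the variable, every monic polynomial over its fraction field has a root there, so this field is algebraically closed. It is algebraic over $\operatorname{Frac}(R/P)$. An element of the field that is integral over $R^+/P_+$ is a root of a monic polynomial that splits over $R^+/P_+$, so it lies in $R^+/P_+$. $\square$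

We test the guess on simple cases.

*Injective maps.* Let $R\hookrightarrow S$, and let $c$ witness $u$. Apply $S^+\otimes_{R^+}-$ to (2). Since $S^+\otimes_{R^+}(R^+\otimes_RM)=S^+\otimes_S(S\otimes_RM)$, and $c^\varepsilon$ goes to an element whose $b$-th power is $c^a$ with $c\ne0$ in $S$, the same $c$ witnesses $1\otimes u$. The guess works.

*Dimension one.* The kernel of $R\to S$ is a prime not containing $p$, because $p\neq0$ in $S$. If $\dim R=1$, the only such prime is $0$. So every map is injective.

*Witness $1$.* If (2) holds with $c=1$, Lemma 1 gives a map $R^+\to S^+$ over $R\to S$ for every $R\to S$, and $1$ is again a witness. The element $z$ above is of this kind.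

*Regular rings of dimension two.* Let $A=V[[y]]$ with $V$ a complete DVR with uniformizer $p$, $\mathfrak m$ its maximal ideal, $T=A^+$. Here $N_M^{\mathsf{epf}}=N$, so persistence from $A$ is automatic. Indeed $T$ is a directed union of normal domains $B$ finite over $A$. These have dimension two, so they are Cohen–Macaulay, so they are free over $A$ by Auslander–Buchsbaum. Hence $T$ is flat over $A$, and faithfully flat, as $\mathfrak mT\neq T$ by lying over. Let $c$ witness $u$, put $W=M/(N+p^nM)$, and let $J\subseteq A$ be the annihilator of the class $\bar u\in W$. Tensoring $A/J\hookrightarrow W$, $1\mapsto\bar u$, with $T$ gives $T/JT\hookrightarrow T\otimes_AW$, so $c^\varepsilon\in JT$ for all $\varepsilon$. If $\bar u\neq0$, then $J\subseteq\mathfrak m$, and with $\varepsilon=1/r$ we get $c=(c^{1/r})^r\in\mathfrak m^rT\cap A=\mathfrak m^r$ for every $r$, so $c=0$, a contradiction. Hence $u\in N+p^nM$ for all $n$, and $u\in N$ by Krull.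

Now take a surjection $R\to R/P=S$ and a witness $c\in P$. Since $P_+$ is prime and some power of $c^\varepsilon$ lies in $P\subseteq P_+$, every $c^\varepsilon$ lies in $P_+$. In $S^+=R^+/P_+$ the relation (2) reads $0\in\cdots$, and nothing is left. In the example, $x$ is also a witness for $z$, and it dies in $R/(x,z)=\mathbb Z_p$; there the witness $1$ saves us, but in general we are handed one witness and know nothing else. So the guess "yes" needs a different argument: *we must produce a new witness outside $P$.*

The two-dimensional computation shows that flatness can remove the witness altogether, and it shows two limits. It used dimension two to get $T$ flat over $A$; normal domains of dimension three need not be Cohen–Macaulay. And it used that $R=A$ is regular: in the example above $T=R^+$ is not flat over $R$, since flatness together with integrality would make it faithfully flat, and then $z\in pT\cap R=pR$.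

## 2. The theorems and the cited facts

**Theorem 1 (persistence).** Let $R\to S$ be any ring homomorphism (in particular any local one) between complete local domains of mixed characteristic $p$, and let $N\subseteq M$ be finitely generated $R$-modules. Then
$$\operatorname{Im}(S\otimes_RN^{\mathsf{epf}}_M\to S\otimes_R M)\subseteq \big(\operatorname{Im}(S\otimes_R N\to S\otimes_R M)\big)^{\mathsf{epf}}_{S\otimes_RM}.$$

**Theorem 2 (uniform test elements).** Let $R$ be a complete local domain of mixed characteristic $p$ and $P$ a prime of height $\le1$ with $p\notin P$. There is $c\in R\setminus P$, depending only on $R$ and $P$, such that for all finitely generated $N\subseteq M$ and $u\in M$ the following are equivalent.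

1. $u\in N_M^{\mathsf{epf}}$.
2. $c^\varepsilon\otimes u\in N_{R^+}+p^n(R^+\otimes_R M)$ for all $n$ and all $\varepsilon\in\mathbb Q^+$.
3. For every $n$ there is a nonzero $c_n\in R$ with $c_n^{\delta}\otimes u\in N_{R^+}+p^n(R^+\otimes_R M)$ for arbitrarily small $\delta\in\mathbb Q^+$.

Both follow from the next theorem, whose content is that an unknown witness can be replaced by $pg$, where $g$ depends only on the ramification of $R$ over a regular subring.

**Theorem A.** Let $A=V[[y_2,\dots,y_d]]$, where $V$ is a complete DVR with uniformizer $p$ and residue field $\kappa$ of characteristic $p$. Let $A\subseteq R$ be module-finite with $R$ a normal domain and $\operatorname{Frac}R/\operatorname{Frac}A$ Galois with group $G$. Let $g\in A\setminus pA$ be such that $A[\frac1{pg}]\to R[\frac1{pg}]$ is finite étale. Put $T=A^+=R^+$. Let $N\subseteq M$ be finitely generated $R$-modules, $u\in M$, $n\ge1$. Suppose there is $0\ne c\in R$ such that $c^{\delta}\otimes u\in N_T+p^n(T\otimes_RM)$ for arbitrarily small $\delta\in\mathbb Q^+$. Then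
$$(pg)^\varepsilon\otimes u\in N_T+p^n(T\otimes_RM)\quad\text{for all }\varepsilon\in\mathbb Q^+ .$$

By (1), if $c^\delta\otimes u$ lies in the submodule $N_T+p^n(T\otimes_R M)$, so does $c^{\delta'}\otimes u$ for every $\delta'\ge\delta$. So the hypothesis holds for *all* $\delta\in\mathbb Q^+$, and it is enough to prove the conclusion for $\varepsilon\in\mathbb Z[1/p]_{>0}$, which contains arbitrarily small numbers.

We use these theorems from the literature. The notions in them are recalled where they are used.

- [BMS] Bhatt–Morrow–Scholze, *Integral p-adic Hodge theory*, Lemma 3.10, through this consequence: a $p$-torsion-free, $p$-adically complete ring $H$ containing a $p$-th root $p^{1/p}$ of $p$ is perfectoid if and only if the $p$-power map $H/p^{1/p}\to H/p$ is bijective.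
- [BS1] Bhatt–Scholze, *Prisms and prismatic cohomology*, Thm 7.14 (André's flatness lemma): every perfectoid ring $H$ admits a $p$-completely faithfully flat map $H\to Q$ with $Q$ perfectoid and absolutely integrally closed, i.e. every monic polynomial (of positive degree) over $Q$ has a root in $Q$.
- [BS2] loc. cit., Prop. 7.11: if $(B_0,I)$ is a bounded prism and $B_0/I\to\Xi$ is a quasisyntomic cover, there is a $(p,I)$-completely faithfully flat map of prisms $(B_0,I)\to(B,IB)$ and a $B_0/I$-algebra map $\Xi\to B/IB$. Also, perfect prisms correspond to perfectoid rings via $(B_0,I)\mapsto B_0/I$ (Thm 3.10), and perfect prisms are bounded. This item is needed only when $[\kappa:\kappa^p]=\infty$.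

We also use Cohen structure theory, Kunz's theorem, Popescu's theorem, Abhyankar's lemma, and Chase's theorem that products of flat modules over a Noetherian ring are flat.

## 3. Keeping $pg$ outside the kernel

In this section we assume Theorem A and prove Theorems 1 and 2. We need a regular subring $A$ for which $pg$ avoids a given prime $P$. This is not automatic. Let $p$ be odd, $R=\mathbb Z_p[[z]]$, $P=zR$, and $A_1=\mathbb Z_p[[x]]$ with $x=z^2$. As $R$ is ramified over $xA_1$, any $g$ for which $A_1[\frac1{pg}]\to R[\frac1{pg}]$ is étale is divisible by $x$, so $pg\in P$. The cure is to adjoin $\sqrt x$ to $A_1$, which absorbs the ramification; in this example the new regular ring is $R$ itself, with $g=1$.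

**Lemma 2.** Let $R$ be a complete local domain of mixed characteristic $p$, $P$ a prime with $p\notin P$ and $\operatorname{ht}P\le1$, and $T=R^+$. There are subrings $A\subseteq R_2\subseteq T$ with $R\subseteq R_2$, $R_2$ finite over $R$ and over $A$, and $g\in A\setminus pA$, satisfying the hypotheses of Theorem A for $A\subseteq R_2$ and $g$, such that no prime of $R_2$ over $P$ contains $pg$.

*Proof.* **The case $P=0$.** As $p\ne0$ in the domain $R$, $p$ is part of a system of parameters. By Cohen there is $A=V[[y_2,\dots,y_d]]\subseteq R$ with $R$ module-finite over $A$ and $V$ a Cohen ring of the residue field, that is, a complete DVR with uniformizer $p$. Let $R_2$ be the integral closure of $A$ in the Galois closure of $\operatorname{Frac}R/\operatorname{Frac}A$ inside $\operatorname{Frac}T$. It contains $R$. The characteristic is $0$, so $R_2$ is finite over $A$, and finite étale after inverting some $0\ne g'\in A$. Write $g'=p^sg$ with $g\in A\setminus pA$; then $g'$ is invertible in $A[\frac1{pg}]$. The only prime of $R_2$ over $0$ is $0$, and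 $pg\neq0$.

**The case $\operatorname{ht}P=1$: choice of $A_1$.** A minimal prime of $pR$ has height one and contains $p\notin P$, so it cannot contain $P$. By prime avoidance choose $x\in P$ outside all minimal primes of $pR$. Then $p,x$ extends to a system of parameters $p,x,x_3,\dots,x_d$, and by Cohen $R$ is module-finite over a subring $A_1=V[[x,x_3,\dots,x_d]]$, $V$ a Cohen ring of the residue field. By going-down ($A_1$ is normal, $R$ is a domain integral over it) $P\cap A_1$ has height one; it contains the prime $xA_1$, so $P\cap A_1=xA_1$.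

**Absorbing the ramification.** Put $K_1=\operatorname{Frac}A_1$, let $L_1\subseteq\operatorname{Frac}T$ be the Galois closure of $\operatorname{Frac}R$ over $K_1$, and let $e$ be the common ramification index of the primes over $(x)$ in the integral closure of $A_1$ in $L_1$. Let $y_2=x^{1/e}\in T$ and $A=A_1[y_2]$. The ring $A_1[Y]/(Y^e-x)\cong V[[Y,x_3,\dots,x_d]]$ is a domain finite over $A_1$; the kernel of its surjection $Y\mapsto y_2$ onto $A$ is a prime meeting $A_1$ in $0$, hence is $0$ by incomparability. So $A\cong V[[y_2,x_3,\dots,x_d]]$. The field $L=L_1(y_2)$ is Galois over $\operatorname{Frac}A$. Let $R_2$ be the integral closure of $A$ in $L$; it is finite over $A$ and contains $R$, so it is also finite over $R$.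

The DVR $(A_1)_{(x)}$ has residue characteristic $0$, as $p\notin(x)$. So $L_1/K_1$ is tame there, with ramification index $e$, and $A_{(y_2)}/(A_1)_{(x)}$ has ramification index $e$. Abhyankar's lemma says that the compositum $L=L_1\cdot\operatorname{Frac}A$ is unramified over $A_{(y_2)}$. Hence $R_2\otimes_AA_{(y_2)}$ is finite étale over the DVR $A_{(y_2)}$. The étale locus of $\operatorname{Spec}R_2\to\operatorname{Spec}A$ is open, and the image in $\operatorname{Spec}A$ of its complement is closed, because $R_2$ is finite over $A$; this image does not contain $(y_2)$. So there is $g'\in A\setminus(y_2)$ with $A[1/g']\to R_2[1/g']$ finite étale. Write $g'=p^sg$ with $g\notin pA$. Then $g\notin(y_2)$ and $p\notin(y_2)$, so $pg\notin(y_2)$.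

**Primes over $P$.** Let $P_2\subset R_2$ lie over $P$. Then $P_2\cap A$ lies over $P\cap A_1=xA_1$ and contains $y_2$, since $y_2^e=x$. As $(y_2)$ also lies over $xA_1$, incomparability gives $P_2\cap A=(y_2)\not\ni pg$. $\square$

**Proof of Theorem 1, given Theorem A.** Closures are submodules, so it suffices to show $1\otimes u\in(N_S)^{\mathsf{epf}}$ for $u\in N^{\mathsf{epf}}_M$.

**Step 1: reduction to two kinds of maps.** Persistence for $R\to S'$ and $S'\to S$ implies it for the composite, because $S\otimes_{S'}(S'\otimes_RM)=S\otimes_RM$ and the images of $S\otimes_{S'}N_{S'}$ and of $S\otimes_RN$ in it coincide. Let $Q_0=\ker(R\to S)$. As $p\neq0$ in $S$, $p\notin Q_0$. Choose a saturated chain of primes $0=P_0\subsetneq P_1\subsetneq\dots\subsetneq P_h=Q_0$ and factor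
$$R\to R/P_1\to\dots\to R/P_h\hookrightarrow S .$$
Each $R/P_i$ is a complete local domain of mixed characteristic $p$, as $p\notin P_i$, and $P_i/P_{i-1}$ has height one in $R/P_{i-1}$. Injective maps were treated in Section 1. So let $S=R/P$ with $\operatorname{ht}P=1$ and $p\notin P$.

**Step 2: replacing the witness.** Take $A,R_2,g$ from Lemma 2, $T=R^+$, and let $0\ne c\in R$ witness $u$. Put $M_2=R_2\otimes_RM$ and $N_2=N_{R_2}\subseteq M_2$, finitely generated $R_2$-modules. Then $T\otimes_{R_2}M_2=T\otimes_RM$, and the image of $T\otimes_{R_2}N_2$ in it is $N_T$. So the hypothesis of Theorem A holds for $R_2$, $N_2\subseteq M_2$, $1\otimes u$, $c$ and every $n$, and we get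
$$(pg)^\varepsilon\otimes u\in N_T+p^n(T\otimes_RM)\quad\text{for all }n,\varepsilon.\tag{3}$$

**Step 3: passing to $S^+$.** Let $P_2\subset R_2$ lie over $P$ and $P_+\subset T$ over $P_2$. By Lemma 1(b), $T/P_+=S^+$. Put $S_2=R_2/P_2\subseteq S^+$, finite over $S$. By Lemma 2, $\overline{pg}\ne0$ in $S_2$, so, $S_2$ being a domain integral over $S$, there is $s\in S_2$ with $0\ne c':=s\,\overline{pg}\in S$. The image of $(pg)^{a/b}$ in $S^+$ has $b$-th power $\overline{pg}^{\,a}$, and $c'^\varepsilon\sim s^\varepsilon\,\overline{pg}^{\,\varepsilon}$. Apply $T/P_+\otimes_T-$ to (3), and multiply by $s^\varepsilon$ and a unit: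
$$c'^{\varepsilon}\otimes\bar u\in\operatorname{Im}\big(S^+\otimes_S N_S\to S^+\otimes_S(S\otimes_RM)\big)+p^n\big(S^+\otimes_S(S\otimes_RM)\big)\quad\text{for all }n,\varepsilon,$$
where $\bar u=1\otimes u\in S\otimes_RM$. So $c'$ witnesses $\bar u\in(N_S)^{\mathsf{epf}}_{S\otimes_RM}$. $\square$

**Proof of Theorem 2, given Theorem A.** Take $A,R_2,g$ from Lemma 2 for $P$, and put $J=pgR_2\cap R$. Then $J\not\subseteq P$: otherwise, since $R/J\hookrightarrow R_2/pgR_2$ is integral, lying over gives a prime of $R_2$ over $P$ containing $pg$. Choose $c\in J\setminus P$ and write $c=pg\cdot s$ with $s\in R_2$; note $c\neq0$. Now (2)⇒(1) is the definition, and (1)⇒(3) holds with all $c_n$ equal to a witness. For (3)⇒(2), fix $n$. Theorem A applied to $R_2$, $N_{R_2}\subseteq R_2\otimes_RM$, $1\otimes u$ and $c_n$ gives $(pg)^\varepsilon\otimes u\in N_{R^+}+p^n(R^+\otimes_R M)$ for all $\varepsilon$. Multiplying by $s^\varepsilon$ and a unit gives the same for $c^\varepsilon$. $\square$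

It remains to prove Theorem A.

## 4. Separating the vector from the scalar

Put $W_0=M/(N+p^nM)$. The hypothesis of Theorem A says that $c^\delta\otimes u=0$ in $T\otimes_RW_0$ for all $\delta$. Multiplying $c$ by an element of $R$ (and using (1)), we may take $0\neq c\in A$, because $R$ is a domain integral over $A$.

First suppose $R=A$ and $g=1$, in any dimension. We cannot use flatness of $T$. But suppose that there is *some* $A$-algebra $\Theta$ with an $A$-algebra map $\lambda:T\to\Theta$ such that $\Theta/p^n$ is faithfully flat over $A/p^n$ for all $n$. Then $\lambda(c^\delta)\otimes u=0$ in $\Theta\otimes_AW_0$, and the argument of Section 1 goes through. With $J=\operatorname{Ann}_A(\bar u)\ni p^n$ we get $\Theta/J\Theta\hookrightarrow\Theta\otimes_AW_0$, so $\lambda(c^\delta)\in J\Theta$; if $\bar u\ne0$ then $c\in\mathfrak m^r\Theta$ for all $r$, and since $A/\mathfrak m^r\to\Theta/\mathfrak m^r\Theta$ is injective (a base change of the faithfully flat $A/p^r\to\Theta/p^r$), $c\in\bigcap\mathfrak m^r=0$, a contradiction. Section 7 constructs such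 a $\Theta$.

For $R\neq A$, this fails because $W_0$ is an $R$-module and $\Theta$ is flat only over $A$. We would like the vector in one tensor factor and the scalar in another, with a base over which the factor of the scalar is flat. That is, we would like to send
$$T\otimes_RW_0\to(T\otimes_RW_0)\otimes_A\Theta,\qquad t\otimes w\mapsto(1\otimes w)\otimes\lambda(t).$$
This is not well defined: an element $r\in R$ acts on the left through $w$ and on the right through $\lambda(r)$, and only $A$ is identified. Galois theory repairs it. After inverting $pg$, $R\otimes_AR$ contains idempotents $e_\sigma$ ($\sigma\in G$) with sum $1$, on which the left copy of $R$ acts as the right copy twisted by $\sigma^{-1}$. Multiplied by $e_\sigma$, the map becomes balanced, up to a twist that does not disturb $c\in A$; summing over $\sigma$ recovers the vector. What this costs is the denominator of $e_\sigma$, a power of $pg$. It must be brought down to $(pg)^\varepsilon$, and for that the base has to be larger than $A$.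

**Example.** Let $p$ be odd, $A=\mathbb Z_p[[x]]$, $R=A[\sqrt x]$, $G=\{1,\sigma\}$, $g=x$. In $(R\otimes_AR)[\frac1x]$ put $s=x^{-1}(\sqrt x\otimes\sqrt x)$. Then $s^2=1$, so $e_1=\frac12(1+s)$ and $e_\sigma=\frac12(1-s)$ are idempotents with sum $1$. As $(\sqrt x\otimes1)s=1\otimes\sqrt x$ and $(1\otimes\sqrt x)s=\sqrt x\otimes1$, we have $(\sqrt x\otimes1)e_1=(1\otimes\sqrt x)e_1$ and $(\sqrt x\otimes1)e_\sigma=-(1\otimes\sqrt x)e_\sigma$. Now let $A'\subset T$ be a subring containing $A$ and a compatible system $x^{1/p^k}$. Put $a=\frac12(1-p^{-k})\in\mathbb Z[1/p]$ and $\omega_k=\sqrt x/x^a$, which lies in $T$ because $\omega_k^2=x^{1/p^k}$. Over $A'$ the factors $x^a$ cross the tensor sign: $\sqrt x\otimes\sqrt x=x^{2a}(\omega_k\otimes\omega_k)$, and $\frac1{p^k}-1+2a=0$. So in $(T\otimes_{A'}T)[\frac1x]$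
$$x^{1/p^k}e_1=\tfrac12\big(x^{1/p^k}\otimes1+\omega_k\otimes\omega_k\big).$$
The denominator has disappeared at the cost of the factor $x^{1/p^k}$.

In general we take as base a ring $A_\infty$ that contains many $p$-power roots, and prove by an extension lemma that $p^\varepsilon g^\varepsilon e_\sigma$ exists in the completion of $T'\otimes_{A_\infty}\Theta$, where $T'$ is a slight enlargement of $T$. One caution decides the end of the proof. Over $A_\infty$, which is not Noetherian, "$\lambda(c^\delta)\in J\Theta$ for all $\delta$" is no contradiction, since $J$ could consist of all multiples of all $p^{1/p^k}$. So at the end we descend from $A_\infty$ to a Noetherian level $A_j$, with $j$ independent of $\delta$.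

## 5. The condition (F) and an extension lemma

A *root system* of an element $h$ is a compatible system $h^{1/p^k}$, $k\ge0$, $(h^{1/p^{k+1}})^p=h^{1/p^k}$, $h^{1/p^0}=h$. Given one, $h^a$ is defined for $a\in\mathbb Z[1/p]_{\ge0}$. When root systems are in use, exponents lie in $\mathbb Z[1/p]$. "Nzd" means nonzerodivisor.

**Definition.** A $p$-torsion-free ring $H$ with a root system of $p$ is called (F) if $z\mapsto z^p$ is a bijection $H/p^{1/p}\to H/p$. This map is always a well-defined ring homomorphism, since $(z+p^{1/p}w)^p\equiv z^p+pw^p\equiv z^p$ and $(z+w)^p\equiv z^p+w^p$ modulo $p$.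

For $H=\mathbb Z_p[p^{1/p^\infty}]$ the map is $\mathbb F_p[X^{1/p^\infty}]/(X^{1/p})\to\mathbb F_p[X^{1/p^\infty}]/(X)$, which is bijective. For $\mathbb Z_p[p^{1/p}]$, where the map still makes sense, it is $\mathbb F_p\to\mathbb F_p[X]/(X^p)$, not surjective.

The ring $T=A^+$, with a root system of $p$ that we fix once and for all, is (F). Surjectivity holds as $p$-th roots exist in $T$; and if $z^p\in pT$ then $z/p^{1/p}$ is integral over $T$, so $z\in p^{1/p}T$.

For a $p$-torsion-free $H$, the completion $\hat H=\varprojlim H/p^n$ is $p$-torsion-free: if $px=0$ with $x=(x_n)$, then $px_{n+1}=0$ in $H/p^{n+1}$, so $x_{n+1}\in p^nH/p^{n+1}H$ and $x_n=0$. Also $\hat H/p^n=H/p^n$: if $x_n=0$, then for $m\geq n$ we have $x_m=p^nz_m$ with $z_m$ well defined in $H/p^{m-n}$, and the $z_m$ are compatible, so $x\in p^n\hat H$. In particular $\hat H$ is $p$-complete, and it is (F) if $H$ is. Products, filtered colimits and localizations at one element $s$ of (F) rings are (F); in the last case, inverting $s^p$ in $H/p$ is the same as inverting $s$.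

**Lemma 3.** Let $H$ be a ring and $H'$ an $H$-module, both $p$-torsion-free. (a) If $X$ is an $H/p^n$-module, then $\operatorname{Tor}_i^H(X,H')=\operatorname{Tor}_i^{H/p^n}(X,H'/p^n)$ for all $i$. (b) If $H'/p$ is flat (faithfully flat) over $H/p$, then $H'/p^n$ is flat (faithfully flat) over $H/p^n$ for all $n$.

*Proof.* (a) Let $F_\bullet\to H'$ be a free resolution over $H$. As $p^n$ is a nzd on $H$ and $H'$, $\operatorname{Tor}_i^H(H/p^n,H')=0$ for $i\ge1$, so $F_\bullet/p^n$ is a free resolution of $H'/p^n$ over $H/p^n$, and $X\otimes_HF_\bullet=X\otimes_{H/p^n}F_\bullet/p^n$. (b) If $pX=0$, then by (a) with $n=1$, $\operatorname{Tor}_i^H(X,H')=0$ for $i\ge1$. Filtering by the $p^iX$, the same holds for every $X$ killed by $p^n$, and by (a) $H'/p^n$ is flat. If $H'/p$ is faithful and $X\otimes H'/p^n=0$, then $X/pX\otimes H'/p=0$, so $X=pX=\dots=p^nX=0$. $\square$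

**Lemma 4.** Let $H$ be $p$-torsion-free, $p$-adically complete and separated, and (F). Let $h\in H$ have a root system and be a nzd on $H/p$. Then $h$ is a nzd on $H$, and if $\beta\in H[\frac1{ph}]$ is integral over $H$, then $p^\varepsilon h^\varepsilon\beta\in H$ for all $\varepsilon\in\mathbb Z[1/p]_{>0}$.

*Proof.* The plan is to adjoin the fractions $(p^m/h)^{1/p^k}$, so that $h$ becomes invertible after inverting $p$, bound $\beta$ there by (F), and let $m$ grow.

**Step 1: the powers of $h$ are nzd.** If $hz=0$, then $z=pz'$ and $hz'=0$, and so on; so $z\in\bigcap p^iH=0$. The elements $h^a$ ($a\in\mathbb Z[1/p]_{\ge0}$) divide powers of $h$, so they are nzd on $H/p$ and, by the same argument, on $H$. For $0<b\le1$ multiplication by $p^{1-b}$ gives $H/p^b\cong p^{1-b}H/pH\subseteq H/p$, so they are nzd on $H/p^b$. For $b>1$ use induction and $0\to H/p^{b-1}\xrightarrow{p}H/p^b\to H/p\to0$.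

**Step 2: the ring $H_m$ is (F).** Fix $m\ge1$, put $Y_k=p^{m/p^k}h^{-1/p^k}\in H[\frac1h]$, and $H_m=\bigcup_kH[Y_k]\subseteq H[\frac1h]$; the union is increasing as $Y_{k+1}^p=Y_k$. Put $a=h^{1/p^k}$, $b=p^{m/p^k}$. We claim $H[X]/(aX-b)\cong H[Y_k]$ via $X\mapsto Y_k$. After inverting $a$ the left side becomes $H[\frac1a]=H[\frac1h]$, so it suffices that the left side is $a$-torsion-free. First, $b$ is a nzd on $H/a$: if $bz=aw$, then $w=bw'$ since $a$ is a nzd on $H/b$, so $z=aw'$. Now if $aF=(aX-b)G$ in $H[X]$, then $bG\in aH[X]$, so $G=aG'$ and $F=(aX-b)G'$. This proves the claim.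

The isomorphism $H/p^{1/p}\to H/p$, $z\mapsto z^p$, extended by $X\mapsto X$, therefore gives isomorphisms
$$H[Y_{k+1}]/p^{1/p}=(H/p^{1/p})[X]/(h^{1/p^{k+1}}X-p^{m/p^{k+1}})\xrightarrow{\ \sim\ }(H/p)[X]/(h^{1/p^k}X-p^{m/p^k})=H[Y_k]/p$$
sending $Y_{k+1}$ to $Y_k$. They are compatible in $k$. Composed with $H[Y_k]/p\to H[Y_{k+1}]/p$ they send $z\in H$ to $z^p$ and $Y_{k+1}$ to $Y_k=Y_{k+1}^p$, so the composite is the $p$-power map. In the colimit over $k$ we find that $H_m/p^{1/p}\to H_m/p$, $z\mapsto z^p$, is bijective. As $H_m\subseteq H[\frac1h]$ is $p$-torsion-free, $H_m$ is (F).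

**Step 3: root-closedness.** If $z\in H_m[\frac1p]$ and $z^p\in H_m$, then $z\in H_m$. Let $k\ge0$ be minimal with $p^{k/p}z\in H_m$. If $k\ge1$, then $(p^{k/p}z)^p=p^kz^p\in pH_m$, so $p^{k/p}z\in p^{1/p}H_m$ by (F), and $p^{(k-1)/p}z\in H_m$, a contradiction.

**Step 4: $p^\varepsilon\beta\in H_m$ for every $\varepsilon>0$ and every $m$.** As $\beta$ is integral, all $\beta^i$ lie in the $H$-span of finitely many of them, so there is $s$ with $p^sh^s\beta^i\in H$ for all $i\ge0$. Since $h^{-s}=p^{-ms}Y_0^s$, with $a_0=s+ms$ we get $p^{a_0}\beta^i\in H_m$ for all $i$. So $\beta\in H_m[\frac1p]$, and $z=p^{a_0/p^k}\beta$ satisfies $z^{p^k}=p^{a_0}\beta^{p^k}\in H_m$. Applying Step 3 successively to $z^{p^{k-1}},\dots,z^p,z$ gives $p^{a_0/p^k}\beta\in H_m$, for all $k$. Take $k$ with $a_0/p^k\le\varepsilon$.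

**Step 5: $\gamma:=p^\varepsilon h^\varepsilon\beta$ lies in $H$.** Given $n$, choose $m$ with $m\varepsilon\ge n$. By Step 4, $p^\varepsilon\beta$ is a finite sum $\sum z_a\,p^{ma}h^{-a}$ with $z_a\in H$, $a\in\mathbb Z[1/p]_{\ge0}$. If $a\le\varepsilon$, then $h^\varepsilon p^{ma}h^{-a}\in H$. If $a>\varepsilon$, then $ma\ge n$ and $h^\varepsilon p^{ma}h^{-a}\in p^nH[\frac1h]$. So for every $n$ we can write $\gamma=w_n+p^nv_n$ with $w_n\in H$, $v_n\in H[\frac1h]$. Since $h$ is a nzd on $H/p^n$, $H\cap p^nH[\frac1h]=p^nH$. Hence $w_{n+1}-w_n\in p^nH$, the $w_n$ converge to some $w\in H$ with $w-w_n\in p^nH$, and $\gamma-w\in\bigcap_np^nH[\frac1h]$. For $s$ large, $h^s(\gamma-w)\in H\cap\bigcap_np^nH[\frac1h]=\bigcap_np^nH=0$. So $\gamma=w\in H$. $\square$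

## 6. The tower $A_\infty$

Fix $A,T$ as in Theorem A, $\mathfrak m=\mathfrak m_A$ and $C=A/p=\kappa[[y_2,\dots,y_d]]$. We build a faithfully flat tower over $A$ whose union is (F).

**Step 1: a Frobenius lift.** $V$ is $p$-adically formally smooth over $\mathbb Z_p$, so the Frobenius of $\kappa$ lifts to a ring map $\varphi:V\to V$. If $[\kappa:\kappa^p]<\infty$, let $t_1,\dots,t_r\in V$ lift a $p$-basis of $\kappa$; since $\mathbb Z_p[t_1,\dots,t_r]\to V$ is $p$-adically formally étale, we may and do choose $\varphi$ with $\varphi(t_i)=t_i^p$. Extend $\varphi$ to $A$ by $\varphi(y_i)=y_i^p$. Modulo $p$, $\varphi$ is the Frobenius of the regular ring $C$, which is flat by Kunz. As $\varphi(p)=p$ is a nzd, the local criterion shows that the local map $\varphi:A\to A$ is flat, hence faithfully flat.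

**Step 2: the levels.** Let $E_j=A$ ($j\ge0$) with transition maps $\varphi$, and set
$$A_{\rm perf}=\varinjlim E_j,\qquad A_j=E_j\otimes_{\mathbb Z}\mathbb Z[X_j]/(X_j^{p^j}-p),\qquad A_\infty=\varinjlim A_j=A_{\rm perf}\otimes_{\mathbb Z}\mathbb Z[p^{1/p^\infty}],$$
with $X_j\mapsto X_{j+1}^p$, so $A_0=A$. For $A=\mathbb Z_p[[x]]$ and $\varphi(x)=x^p$ this is $E_j=\mathbb Z_p[[x^{1/p^j}]]$ and $A_j=E_j[p^{1/p^j}]$. Each $A_j$ is finite over $E_j$, hence Noetherian, and $A_j/\mathfrak m_{E_j}A_j=\kappa[X_j]/(X_j^{p^j})$, so $A_j$ is local with maximal ideal $\mathfrak m_j=(X_j,\mathfrak m_{E_j})$. The map $A_j\to A_{j+1}$ is the base change $A_j\to A_j\otimes_{E_j}E_{j+1}$ of $\varphi$ followed by a free extension with basis $1,X_{j+1},\dots,X_{j+1}^{p-1}$. So it is faithfully flat.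

**Step 3: comparing $\mathfrak m_j$ with $\mathfrak m$.** $\mathfrak m_j$ is generated by $X_j$ and the $d-1$ variables of $E_j$, while $\mathfrak mA_j$ is generated by the $p^j$-th powers of these $d$ elements. Hence
$$\mathfrak m_j^{\ell_j}\subseteq\mathfrak mA_j,\qquad\ell_j=dp^j.\tag{4}$$

**Step 4: $A_\infty$ is (F).** It is $p$-torsion-free, as $A_{\rm perf}$ is and $\mathbb Z[p^{1/p^\infty}]$ is a colimit of free $\mathbb Z$-modules. Moreover $A_\infty/p=D_0/(X)$ and $A_\infty/p^{1/p}=D_0/(X^{1/p})$, where $D_0=C_{\rm perf}\otimes_{\mathbb F_p}\mathbb F_p[X^{1/p^\infty}]$ is perfect; the Frobenius of $D_0$ carries $(X^{1/p})$ onto $(X)$. By [BMS], $\widehat{A_\infty}$ is perfectoid.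

## 7. A faithfully flat target for $T$

For rings $H\to Q$, $Q$ is *$p$-completely faithfully flat* over $H$ if $\operatorname{Tor}^H_i(Q,H/p)=0$ for $i\ge1$ and $Q/p$ is faithfully flat over $H/p$. If $H$ is $p$-torsion-free, then $\operatorname{Tor}_1^H(Q,H/p)=Q[p]$ and the higher ones vanish, so the condition says that $Q$ is $p$-torsion-free with $Q/p$ faithfully flat over $H/p$. For example, the $p$-completion of $H[X]$ is $p$-completely faithfully flat over $H$. An example of an absolutely integrally closed ring is $R^+$.

**Lemma 5.** There is an $A_\infty$-algebra $\Theta$ which is $p$-torsion-free, $p$-complete and (F), with $\Theta/p^n$ faithfully flat over $A_j/p^n$ for all $j,n$ and flat over $A_\infty/p^n$, together with an $A$-algebra map $\lambda:T\to\Theta$.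

*Proof.* **Step 1: the ring $Q$.** Let $\widehat{A_\infty}\to Q$ be as in [BS1]. Then $Q$ is $p$-torsion-free, $p$-complete, (F) by [BMS], and by Lemma 3 $Q/p^n$ is faithfully flat over $A_\infty/p^n$, hence over each $A_j/p^n$. Base change of $A/p^r\to Q/p^r$ along $A/p^r\to A/\mathfrak m^r$ shows that
$$A/\mathfrak m^r\to Q/\mathfrak m^rQ\ \text{ is injective for all }r.\tag{5}$$
An element $a\in A\setminus pA$ is a nzd on the domain $A/p$, hence on the flat $Q/p$, hence on $Q$ by the first argument of Lemma 4. Every nonzero element of $A$ has the form $p^sa$, so it is a nzd on $Q$.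

**Step 2: a map from the algebraic closure.** Let $K=\operatorname{Frac}A$, $\bar K=\operatorname{Frac}T$, $\mathcal Q=Q\otimes_AK\supseteq Q$. Every monic polynomial over $\mathcal Q$ has a root in $\mathcal Q$: scaling the variable by a nonzero element of $A$ makes the coefficients lie in $Q$. By Zorn there is a maximal pair consisting of a field $K\subseteq L\subseteq\bar K$ and a $K$-algebra map $L\to\mathcal Q$. If $\theta\in\bar K\setminus L$ has minimal polynomial $f$ over $L$, a root in $\mathcal Q$ of the image of $f$ extends the map to $L(\theta)$, a contradiction. So there is a $K$-algebra map $\lambda_0:\bar K\to\mathcal Q$.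

It need not send $T$ into $Q$. But by Lemma 4 it does so after multiplication by arbitrarily small powers $p^{1/p^k}a^{1/p^k}$ of elements $pa\in A$. The next step manufactures a ring where all these small factors together become one unit.

**Step 3: the ring $Q_1$.** For each $a\in A\setminus pA$ fix a root system of $a$ in $Q$. Let $\Lambda$ be the set of pairs $(a,k)$, $a\in A\setminus pA$, $k\in\mathbb N=\{0,1,\dots\}$, preordered by $(a,k)\le(a',k')$ iff $a\mid a'$ and $k\le k'$. It is directed, since $pA$ is prime: $(a,k)$ and $(a',k')$ lie below $(aa',\max(k,k'))$. Put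
$$Q_\infty=\varinjlim_{i\in\Lambda}\ \prod_{i'\ge i}Q\quad\text{(transition maps: restriction)},\qquad s_{(a,k)}=p^{1/p^k}a^{1/p^k},$$
let $s\in Q_\infty$ be the class of $(s_i)$, and $Q_1=Q_\infty[\frac1s]$.

**Step 4: the map $T\to Q_1$.** For $t\in T$ there is $a_0\in A\setminus pA$ with $\lambda_0(t)\in Q[\frac1{pa_0}]$, and $\lambda_0(t)$ is integral over $A$. Lemma 4 with $H=Q$, $h=a$ gives $s_{(a,k)}\lambda_0(t)\in Q$ whenever $a_0\mid a$, for all $k$. Let $\tau(t)\in Q_\infty$ be the class of $(s_i\lambda_0(t))_{i\ge(a_0,0)}$; comparing $a_0$ and $a_0'$ with $a_0a_0'$ we see that it does not depend on $a_0$. Then $\tau$ is $A$-linear, $\tau(1)=s$ and $\tau(t)\tau(t')=s\,\tau(tt')$. So $t\mapsto s^{-1}\tau(t)$ is an $A$-algebra map $T\to Q_1$.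

**Step 5: properties of $Q_1$.** It is $p$-torsion-free and (F), since these pass to products, filtered colimits and the localization at $s$. $Q_1/p^n$ is flat over the Noetherian ring $A_j/p^n$, as a localization of a filtered colimit of products of the flat module $Q/p^n$ (Chase). As $A_j/p^n$ is local, faithfulness means $Q_1\neq\mathfrak m_jQ_1$; by (4), it suffices that $Q_1\neq\mathfrak mQ_1$. If $Q_1=\mathfrak mQ_1$, then $s^r\in\mathfrak mQ_\infty$ for some $r$. As $\mathfrak m$ is finitely generated, $\mathfrak m\prod Q=\prod\mathfrak mQ$, so there is $(a_0,k_0)\in\Lambda$ with $s_i^r\in\mathfrak mQ$ for all $i\geq(a_0,k_0)$; in particular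
$$(p^{1/p^k}a_0^{1/p^k})^r\in\mathfrak mQ\quad\text{for all }k\ge k_0 .$$
Raising to the $p^k$-th power and using (5), $(pa_0)^r\in\mathfrak m^{p^k}Q\cap A=\mathfrak m^{p^k}$ for all $k\ge k_0$, so $pa_0=0$, a contradiction.

**Step 6: completion.** Let $\Theta=\widehat{Q_1}$, so $\Theta/p^n=Q_1/p^n$, and let $\lambda$ be $T\to Q_1\to\Theta$. For flatness over $A_\infty/p^n=\varinjlim_jA_j/p^n$, use that Tor commutes with this colimit: for every $A_\infty/p^n$-module $X$, $\operatorname{Tor}_1^{A_\infty/p^n}(X,\Theta/p^n)=\varinjlim_j\operatorname{Tor}_1^{A_j/p^n}(X,\Theta/p^n)=0$. $\square$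

## 8. Mapping $A_\infty$ to an extension of $T$

**Lemma 6.** There is a $T$-algebra $T'$ which is $p$-torsion-free and (F), with $T/p^n\to T'/p^n$ faithfully flat for all $n$, and a ring map $A_\infty\to T'$ which is $A$-linear and sends $p^{1/p^k}\in A_\infty$ to the image of the chosen $p^{1/p^k}\in T$.

As $A_\infty=A_{\rm perf}\otimes_{\mathbb Z}\mathbb Z[p^{1/p^\infty}]$, it suffices to find $T'$, with the root system of $p$ coming from $T$, and an $A$-algebra map $A_{\rm perf}\to T'$.

*Proof when $[\kappa:\kappa^p]<\infty$.* Take $T'=T$. The monomials $t^ay^b$ with exponents in $[0,p)$ form a basis of $C$ over $C^p$. So they define an $A$-linear map from a finite free module to $A$, viewed as an $A$-module via $\varphi$, that is an isomorphism modulo $p$; both sides are $p$-torsion-free and $p$-complete (as $\varphi(p)=p$), so it is an isomorphism. Thus the monomials form a basis of $E_{j+1}$ over $E_j$. Write $t_i^{(j)},y_i^{(j)}$ for $t_i,y_i$ viewed in $E_j$. By the choice of $\varphi$, $(t_i^{(j+1)})^p=t_i^{(j)}$ and $(y_i^{(j+1)})^p=y_i^{(j)}$ in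 $E_{j+1}$, and comparing bases,
$$E_{j+1}=E_j[U_i,Y_i]/(U_i^p-t_i^{(j)},\,Y_i^p-y_i^{(j)}).$$
So $A_{\rm perf}$ is obtained from $A$ by freely adjoining root systems of the $t_i$ and $y_i$, and choosing such systems in $T$ maps it to $T$. $\square$

When $[\kappa:\kappa^p]=\infty$, the monomials no longer generate $C$ over $C^p$: they miss infinite sums, with infinitely many members of a $p$-basis, such as $\sum_it_i y^{pi}$. We therefore let [BS2] enlarge $T$. Here are the notions.

A *$\delta$-ring* is a ring $B$ with a map $\delta$ with $\delta(0)=\delta(1)=0$, $\delta(xy)=x^p\delta(y)+y^p\delta(x)+p\delta(x)\delta(y)$ and the matching rule for sums, so that $\varphi(x)=x^p+p\delta(x)$ is a ring endomorphism. A *prism* $(B,I)$ is a $\delta$-ring with an ideal $I$ that is locally generated by a nzd, with $B$ derived $(p,I)$-complete and $p\in I+\varphi(I)B$. It is *perfect* if $\varphi$ is bijective, *bounded* if the $p$-power torsion of $B/I$ is killed by one power of $p$. The simplest example is $(\mathbb Z_p,(p))$ with $\varphi=\mathrm{id}$. For a perfectoid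 ring $H$, let $H^\flat=\varprojlim_{z\mapsto z^p}H/p$, a perfect $\mathbb F_p$-algebra. There is a canonical surjection $\theta:W(H^\flat)\to H$, whose kernel is principal (this is part of the definition of perfectoid), and the perfect prism of $H$ is $(W(H^\flat),\ker\theta)$.

A $B_0$-algebra $B$ is *$(p,I)$-completely faithfully flat* if $\operatorname{Tor}_i^{B_0}(B,B_0/(p,I))=0$ for $i\ge1$ and $B/(p,I)B$ is faithfully flat over $B_0/(p,I)$. Equivalently, $\operatorname{Tor}_i^{B_0}(B,Y)=0$ for $i\geq1$ and all $Y$ killed by $(p,I)$, and $B\otimes Y\neq0$ for $0\neq Y$ killed by $(p,I)$. By filtering $Y$, and by Nakayama for nilpotent ideals, the same then holds for all $Y$ killed by a power of $(p,I)$.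

A map $H\to\Xi$ of $p$-complete rings with bounded $p$-power torsion is a *quasisyntomic cover* if it is $p$-completely faithfully flat and $L_{\Xi/H}\otimes^L_\Xi\Xi/p$ has Tor-amplitude in degrees $[-1,0]$, where $L$ is the cotangent complex. For instance, $\mathbb F_p[X]\to\mathbb F_p[X^{1/p^\infty}]$ is one: the cotangent complex over $\mathbb F_p$ of the perfect target vanishes, so the transitivity triangle identifies the relative one with $\Omega_{\mathbb F_p[X]/\mathbb F_p}\otimes\mathbb F_p[X^{1/p^\infty}]$ placed in degree $-1$.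

*Proof in general.* **Step 1: a quasisyntomic cover.** $\hat T$ is $p$-torsion-free, (F), hence perfectoid by [BMS]. Let $\Xi$ be the $p$-completion of $\hat T\otimes_AA_{\rm perf}$. As $A\to A_{\rm perf}$ is faithfully flat, $\hat T\otimes_AA_{\rm perf}$ is faithfully flat over $\hat T$; so $\Xi$ is $p$-torsion-free and $p$-completely faithfully flat over $\hat T$. Since $\Xi\otimes^L_{\hat T}\hat T/p=\Xi/p=T/p\otimes_CC_{\rm perf}$ and $C\to C_{\rm perf}$ is flat, base change gives
$$L_{\Xi/\hat T}\otimes^L_{\mathbb Z}\mathbb F_p\simeq L_{(\Xi/p)/(T/p)}\simeq L_{C_{\rm perf}/C}\otimes^L_{C_{\rm perf}}\Xi/p .$$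
Now $L_{C_{\rm perf}/\mathbb F_p}=0$, and $L_{C/\mathbb F_p}\simeq\Omega_{C/\mathbb F_p}$ is flat, because by Popescu the regular ring $C$ is a filtered colimit of smooth $\mathbb F_p$-algebras. By transitivity $L_{C_{\rm perf}/C}\simeq\Omega_{C/\mathbb F_p}\otimes_CC_{\rm perf}[1]$, a flat module in degree $-1$. So $\hat T\to\Xi$ is a quasisyntomic cover.

**Step 2: a prism receiving $\Xi$.** Let $(B_0,(\xi))$ be the perfect prism of $\hat T$; so $B_0=W(T^\flat)$ with $T^\flat=\hat T^\flat$, $B_0/\xi=\hat T$, and $\xi$ is a nzd. Write $\bar\xi\in B_0/p=T^\flat$ for its class. Then $T^\flat/\bar\xi=B_0/(p,\xi)=T/p$. By [BS2] there are a $(p,\xi)$-completely faithfully flat map of prisms $f:(B_0,(\xi))\to(B,\xi B)$ and a $\hat T$-algebra map $\Xi\to B/\xi B$.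

**Step 3: making Frobenius bijective.** Let $D=\varinjlim_\varphi B$, a $\delta$-ring on which $\varphi$ is bijective, viewed as a $B_0$-algebra through its $0$-th stage. Its $j$-th stage $B^{(j)}$ is $B$ with structure map $\varphi^j\circ f=f\circ\varphi^j$. We check that $D$ is still $(p,\xi)$-completely faithfully flat over $B_0$. Let $Y$ be killed by $(p,\xi)$, and let $Y^{[j]}$ be $Y$ with $b\in B_0$ acting as $\varphi^{-j}(b)$ acted before. Then $\operatorname{Tor}_i^{B_0}(B^{(j)},Y)=\operatorname{Tor}_i^{B_0}(B,Y^{[j]})$. The module $Y^{[j]}$ is killed by $p$ and by $\varphi^j(\xi)\equiv\xi^{p^j}$ mod $p$, hence by a power of $(p,\xi)$. So these Tor vanish for $i\ge1$, and $B^{(j)}\otimes Y\neq0$ if $Y\neq0$. Thus $B^{(j)}$ is $(p,\xi)$-completely faithfully flat. In the colimit, $\operatorname{Tor}_i^{B_0}(D,Y)=0$ for $i\geq1$; and $Y\to B^{(j)}\otimes Y$ is injective for all $j$, so $Y\to D\otimes Y$ is injective.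

Next, $D$ is $p$-torsion-free. If $px=0$, then $0=\delta(px)=p^p\delta(x)+\varphi(x)\delta(p)$ with $\delta(p)=1-p^{p-1}$, and $p\varphi(x)=\varphi(px)=0$. So $\varphi(x)=-p^p\delta(x)=-p^{p-1}(\varphi(x)-x^p)=0$, and $x=0$. Put $P_0=D/p$. It is perfect, as $\varphi$ is bijective on $D$ and $\varphi(p)=p$. Since $\hat T=B_0/\xi$ is $p$-torsion-free, $B_0/(p,\xi)=B_0/p\otimes^L_{B_0}B_0/\xi$, so
$$D\otimes^L_{B_0}B_0/(p,\xi)=P_0\otimes^L_{B_0}B_0/\xi=\big[P_0\xrightarrow{\bar\xi}P_0\big].$$
Hence $\bar\xi$ is a nzd on $P_0$, and $P_0/\bar\xi$ is faithfully flat over $B_0/(p,\xi)=T/p$.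

**Step 4: definition of $T'$.** Let $P=\varprojlim P_0/\bar\xi^n$. The argument for $p$-completions in Section 5, with $\bar\xi$ for $p$, shows that $\bar\xi$ is a nzd on $P$ and $P/\bar\xi=P_0/\bar\xi$. $P$ is perfect, because Frobenius gives isomorphisms $P_0/\bar\xi^n\to P_0/\bar\xi^{pn}$. Put
$$T'=W(P)/\xi W(P).$$
The $p$-completion of $D$ is $p$-torsion-free with perfect reduction $P_0$, so it is $W(P_0)$. So we have ring maps $B_0\to B\to D\to W(P_0)\to W(P)$, and modulo $\xi$ a map of $\hat T$-algebras $B/\xi B\to T'$. Therefore $A_{\rm perf}\to\Xi\to B/\xi B\to T'$ is $A$-linear for $A\to T\to\hat T\to T'$.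

**Step 5: properties of $T'$.** If $pz=\xi w$ in $W(P)$, then $\bar\xi\bar w=0$ in $P$, so $w=pw'$ and $z=\xi w'$. So $T'$ is $p$-torsion-free. As $T'/p=P/\bar\xi=P_0/\bar\xi$ is faithfully flat over $T/p$, Lemma 3 gives that $T'/p^n$ is faithfully flat over $T/p^n$ for all $n$. For (F), let $J'\subseteq T^\flat$ be the kernel of $T^\flat\to T/p\to T/p^{1/p}$. As $T$ is (F), $z\in J'$ iff $z^p\in\bar\xi T^\flat$; as $T^\flat$ is perfect, $J'=\bar\xi^{1/p}T^\flat$. So $T'/p^{1/p}=P/(\bar\xi P+J'P)=P/\bar\xi^{1/p}P$, and the $p$-power map $P/\bar\xi^{1/p}\to P/\bar\xi$ is bijective because $P$ is perfect. $\square$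

## 9. Proof of Theorem A

As in Section 4, take $0\ne c\in A$. Fix $n$ and $\varepsilon\in\mathbb Z[1/p]_{>0}$, put $W_0=M/(N+p^nM)$, and fix a root system of $g$ in $T$. By hypothesis
$$c^\delta\otimes u=0\ \text{ in }T\otimes_RW_0\quad\text{for all }\delta\in\mathbb Q^+.\tag{6}$$
As $(pg)^\varepsilon\sim p^\varepsilon g^\varepsilon$, we must show $p^\varepsilon g^\varepsilon\otimes u=0$ in $T\otimes_RW_0$. Let $\Theta,\lambda$ be as in Lemma 5 and $T'$ as in Lemma 6.

**Step 1: a ring in which to apply Lemma 4.** Put $\Pi=T'\otimes_{A_\infty}\Theta$. The maps $A\to T\to T'\to\Pi$ and $A\to T\xrightarrow{\lambda}\Theta\to\Pi$ agree: both equal $A\to A_\infty\to\Pi$.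

The ring $\Pi$ is $p$-torsion-free. Tensoring $0\to\Theta\xrightarrow p\Theta\to\Theta/p\to0$ with $T'$, the obstruction is $\operatorname{Tor}_1^{A_\infty}(T',\Theta/p)$. It equals $\operatorname{Tor}_1^{A_\infty/p}(T'/p,\Theta/p)$ by Lemma 3(a), and this vanishes as $\Theta/p$ is flat over $A_\infty/p$.

The ring $\Pi$ is (F): tensor the $p$-power bijections of $T'$, $A_\infty$ and $\Theta$, which are compatible.

Next, $g$ is a nzd on $T/p$. Let $ga=pb$ in $T$, and let $B\subseteq T$ be a normal domain finite over $A$ containing $a,b$. Let $\mathfrak q\subset B$ be a prime of height one. If $p\notin\mathfrak q$, then $a/p\in B_{\mathfrak q}$. If $p\in\mathfrak q$, then $\mathfrak q\cap A$ has height one by going-down and contains $p$, so it is $pA\not\ni g$, and $a/p=b/g\in B_{\mathfrak q}$. Hence $a/p\in\bigcap_{\mathfrak q}B_{\mathfrak q}=B$, i.e. $a\in pT$.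

Now $\Pi/p=T'/p\otimes_{A_\infty/p}\Theta/p$ is flat over $T'/p$, which is flat over $T/p$; so $g$ is a nzd on $\Pi/p$. Therefore $\hat\Pi$, with $\hat\Pi/p^n=\Pi/p^n$, and $h=g\otimes1$ with the roots $g^{1/p^k}\otimes1$ satisfy the hypotheses of Lemma 4.

**Step 2: the idempotents, with small denominators.** As $R$ is the integral closure of $A$ in $L:=\operatorname{Frac}R$, $G$ acts on $R$. We claim that $(R\otimes_AR)[\frac1{pg}]$ contains idempotents $e_\sigma$ ($\sigma\in G$) with
$$(\sigma(r)\otimes1)e_\sigma=(1\otimes r)e_\sigma\ \ (r\in R),\qquad\sum_\sigma e_\sigma=1.\tag{7}$$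
As $R[\frac1{pg}]$ is étale over $A[\frac1{pg}]$, the kernel of the multiplication map $(R\otimes_AR)[\frac1{pg}]\to R[\frac1{pg}]$ is generated by $1-e_1$ for an idempotent $e_1$. It contains $r\otimes1-1\otimes r$, so $(r\otimes1-1\otimes r)e_1=0$. Put $e_\sigma=(\sigma\otimes1)e_1$; applying $\sigma\otimes1$ gives the first relation. The ring $(R\otimes_AR)[\frac1{pg}]$ is flat over $A$, so it embeds into $L\otimes_{\operatorname{Frac}A}L\cong\prod_{\tau\in G}L$, $a\otimes b\mapsto(a\tau(b))_\tau$. There, multiplication is the projection to $\tau=1$, so $e_1$ is the indicator of $\tau=1$. And $\sigma\otimes1$ sends $(x_\tau)_\tau$ to $(\sigma(x_{\sigma^{-1}\tau}))_\tau$, because $\sigma(a)\tau(b)=\sigma\big(a\cdot\sigma^{-1}\tau(b)\big)$. So $e_\sigma$ is the indicator of $\tau=\sigma$, and $\sum_\sigma e_\sigma=1$.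

Map $R\otimes_AR\to\Pi$ by $R\subseteq T\to T'$ on the left and $\lambda|_R$ on the right. The images of the $e_\sigma$ in $\hat\Pi[\frac1{pg}]$ are idempotent, hence integral over $\hat\Pi$. By Lemma 4,
$$x_\sigma:=(p^\varepsilon g^\varepsilon\otimes1)e_\sigma\in\hat\Pi .$$
As $p$ and $h$ are nzd on $\hat\Pi$, we have $\hat\Pi\subseteq\hat\Pi[\frac1{pg}]$, and (7) gives in $\hat\Pi$
$$\sum_\sigma x_\sigma=p^\varepsilon g^\varepsilon\otimes1,\qquad(r\otimes1)x_\sigma=(1\otimes\lambda(\sigma^{-1}r))x_\sigma\quad(r\in R).\tag{8}$$

**Step 3: descent to a Noetherian level.** We have $\hat\Pi/p^n=\Pi/p^n=\varinjlim_j(T'\otimes_{A_j}\Theta)/p^n$. Reduce (8) modulo $p^n$, the second relation for $r$ in a finite set of $A$-module generators of $R$. These are finitely many relations, so there are a $j$, *not depending on $\delta$*, and elements $x_\sigma^{(j)}\in(T'\otimes_{A_j}\Theta)/p^n$ satisfying them there. Both sides of the second relation are $A$-linear in $r$, since $A$ maps to $A_j$ and $\sigma,\lambda$ are $A$-linear; so (8) holds for the $x_\sigma^{(j)}$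 and all $r\in R$.

**Step 4: moving the relation (6).** Let $W'=T'\otimes_RW_0$, an $A_j$-module through $A_j\to A_\infty\to T'$, and $Z=W'\otimes_{A_j}\Theta$, a module over $(T'\otimes_{A_j}\Theta)/p^n$. For $\sigma\in G$ let $T_\sigma$ be $T$ viewed as an $R$-algebra via $R\xrightarrow{\sigma^{-1}}R\subseteq T$. Define
$$\Psi_\sigma:T_\sigma\otimes_RW_0\to Z,\qquad t\otimes w\mapsto(1\otimes\lambda(t))\,x_\sigma^{(j)}\cdot\big((1\otimes w)\otimes1\big).$$
This is balanced over $R$, since by (8)
$$(1\otimes\lambda(t\sigma^{-1}(r)))\,x_\sigma^{(j)}\cdot\big((1\otimes w)\otimes1\big)=(1\otimes\lambda(t))(r\otimes1)\,x_\sigma^{(j)}\cdot\big((1\otimes w)\otimes1\big)=(1\otimes\lambda(t))\,x_\sigma^{(j)}\cdot\big((1\otimes rw)\otimes1\big).$$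

Let $\tilde\sigma\in\operatorname{Aut}_A(T)$ extend $\sigma$; it exists because $\sigma$ extends to the algebraic closure $\operatorname{Frac}T$, and the extension preserves $T$. The additive map $T\otimes_RW_0\to T_\sigma\otimes_RW_0$, $t\otimes w\mapsto\tilde\sigma^{-1}(t)\otimes w$, is well defined, since $tr\mapsto\tilde\sigma^{-1}(t)\sigma^{-1}(r)$. As $c\in A$, $\tilde\sigma^{-1}(c^\delta)$ is again a $\delta$-th power of $c$, so it is $\sim c^\delta$. Applying the map to (6), $c^\delta\otimes u=0$ in $T_\sigma\otimes_RW_0$. Apply $\Psi_\sigma$, sum over $\sigma$, and use $\sum_\sigma x^{(j)}_\sigma=p^\varepsilon g^\varepsilon\otimes1$: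
$$v\otimes\lambda(c^\delta)=0\ \text{ in }Z=W'\otimes_{A_j}\Theta\quad\text{for all }\delta\in\mathbb Q^+,\qquad v:=p^\varepsilon g^\varepsilon\otimes u\in W'.\tag{9}$$
The vector and the scalar are now in different factors.

**Step 5: $v=0$ by the annihilator argument.** Let $J=\operatorname{Ann}_{A_j}(v)\ni p^n$. Tensoring the injection $A_j/J\hookrightarrow W'$, $1\mapsto v$, of $A_j/p^n$-modules with the flat $A_j/p^n$-module $\Theta/p^n$ gives $\Theta/J\Theta\hookrightarrow Z$, $1\mapsto v\otimes1$. By (9), $\lambda(c^\delta)\in J\Theta$ for all $\delta$. Suppose $v\ne0$. Then $J\subseteq\mathfrak m_j$. Let $r\ge1$ be an integer. Take $\delta=1/(\ell_jr)$ and raise to the power $\ell_jr$: by (4), the image of $c$ in $\Theta$ lies in $\mathfrak m_j^{\ell_jr}\Theta\subseteq\mathfrak m^r\Theta$. As $A/p^r\to\Theta/p^r$ is faithfully flat, $A/\mathfrak m^r\to\Theta/\mathfrak m^r\Theta$ is injective, so $c\in\mathfrak m^r$. This holds for every $r$, so $c=0$, a contradiction. Hence $v=0$.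

**Step 6: back to $T$.** We have shown $p^\varepsilon g^\varepsilon\otimes u=0$ in $T'\otimes_RW_0=T'/p^n\otimes_{T/p^n}(T\otimes_RW_0)$. As $T/p^n\to T'/p^n$ is faithfully flat, $T\otimes_RW_0\to T'\otimes_RW_0$ is injective, so $p^\varepsilon g^\varepsilon\otimes u=0$ in $T\otimes_RW_0$. This proves Theorem A, and with Section 3 also Theorems 1 and 2. $\square$
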